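# Solvable groups and their largest $B$-group quotients

## Theorem A: $G$ is solvable exactly when $\beta(G)$ is

All groups are finite, and $p,p_i,q$ denote primes.

**Theorem A.** Let $N$ be a normal subgroup of a group $G$ with $G/N$ solvable, and put
$$m_{G,N}=\frac1{|G|}\sum_{\substack{X\le G\\ XN=G}}|X|\,\mu(X,G),$$
where $\mu$ is the Möbius function of the poset of subgroups of $G$. If $m_{G,N}\neq 0$, then $G$ is solvable. Consequently, if $\beta(G)$ denotes the largest quotient of $G$ that is a $B$-group, then $\beta(G)$ is solvable if and only if $G$ is solvable.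

The last sentence is a conjecture of J. Thévenaz, which we take from Serge Bouc, "A conjecture on B-groups", arXiv:1202.6234 (2012). So the theorem says that the conjecture is true. The proof does not use the classification of finite simple groups. After it we prove three stronger statements: an exact formula for $m_{G,N}$ (Theorem B), a description of the classes of solvable groups that can replace "solvable" in the theorem (Theorem C), and a statement on non-abelian simple sections (Theorem D; this one alone uses the classification).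

Let us unpack the words.

*The Möbius function.* The numbers $\mu(X,G)$ are determined by
$$\sum_{H\le X\le G}\mu(X,G)=\begin{cases}1&\text{if }H=G,\\0&\text{if }H<G.\end{cases}\tag{1}$$
So $\mu(G,G)=1$, and $\mu(X,G)=-1$ for a maximal subgroup $X$. For $G=C_2\times C_2$ the three subgroups of order $2$ have $\mu=-1$, and then $\mu(1,G)=-(1-3)=2$.

*The number $m_{G,N}$.* It is a signed, weighted count of the supplements of $N$, that is, of the subgroups $X$ with $XN=G$. For $N=1$ only $X=G$ occurs, so $m_{G,1}=1$ always. For $G=N=C_p$ the supplements are $G$ and $1$, so $m_{C_p,C_p}=\frac1p(p-1)=1-\frac1p$.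

**Definition.** $G$ is a *$B$-group* if $m_{G,N}=0$ for every non-trivial normal subgroup $N$ of $G$.

For example $C_p$ is not a $B$-group. But $G=C_2\times C_2$ is one: for $N=G$ we get $\frac14(4-3\cdot 2+1\cdot 2)=0$, and for $|N|=2$ the supplements are $G$ and the two complements of $N$, so we get $\frac14(4-2-2)=0$.

*The group $\beta(G)$.* We use the following known fact, due to Bouc, without proof: every group $G$ has a largest quotient that is a $B$-group, well defined up to isomorphism; it is denoted $\beta(G)$, and $\beta(G)\cong G/N$ for any normal subgroup $N$ of $G$ that is maximal subject to $m_{G,N}\ne0$.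

This fact gives the second sentence of Theorem A from the first. If $G$ is solvable, so is its quotient $\beta(G)$. Conversely, write $\beta(G)\cong G/N$ with $m_{G,N}\neq0$. If $\beta(G)$ is solvable, then the first sentence applies to $N$, and $G$ is solvable.

So the task is this: when $G/N$ is solvable and $G$ is not, an alternating sum has to vanish.

## Cyclic quotients, abelian minimal normal subgroups, multiplicativity

**Lemma 1.** If $G=N\langle g\rangle$, then $|N|\,m_{G,N}=\#\{c\in gN:\ \langle c\rangle=G\}$.

*Proof.* If $XN=G$, then $X\cap gN$ is a coset of $X\cap N$, so $|X\cap gN|=|X\cap N|=|X|/|G:N|$. If $X$ contains some $c\in gN$, then $XN\supseteq N\langle c\rangle=N\langle g\rangle=G$, so $XN=G$ holds automatically. Hence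
$$|N|m_{G,N}=\sum_{XN=G}\mu(X,G)\,|X\cap gN|=\sum_{c\in gN}\ \sum_{X\ge\langle c\rangle}\mu(X,G),$$
and by (1) the inner sum is $1$ if $\langle c\rangle=G$ and $0$ otherwise. $\square$

So for cyclic $G/N$ Theorem A holds in a strong form: if $m_{G,N}\ne0$, then $G$ is cyclic. For $N=G$, $g=1$ we see that $m_{G,G}$ is the proportion of generators in $G$, so it is non-zero exactly when $G$ is cyclic. Hence $\beta(G)=1$ if and only if $G$ is cyclic.

Keep the shape of this proof in mind. We wrote $|X|$, up to a constant, as the number of *objects in $X$* (here elements $c\in gN$), where each object forces $XN=G$. Then we exchanged the sums, and (1) left only the objects that generate $G$.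

**Lemma 2.** Let $N$ be an abelian minimal normal subgroup of $G$ with exactly $k$ complements. Then $m_{G,N}=1-k/|N|$.

*Proof.* Let $XN=G$. Then $X\cap N$ is normalized by $X$ and by the abelian group $N$, so it is normal in $G$. Hence it is $N$ or $1$, that is, $X=G$ or $X$ is a complement. If $X$ is a complement and $X\le Y<G$, then $YN=G$, so $Y$ is a complement too, and $|Y|=|X|$ gives $Y=X$. So complements are maximal subgroups, $\mu(X,G)=-1$, and $|X|=|G|/|N|$. $\square$

**Lemma 3** (Bouc, *Biset Functors for Finite Groups*, LNM 1990, §5.3)**.** For normal subgroups $N\le M$ of $G$ we have $m_{G,M}=m_{G,N}\,m_{G/N,M/N}$.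

*Proof.* Put $P_{G,N}(s)=\sum_{XN=G}\mu(X,G)\,|G:X|^{-s}$, so that $P_{G,N}(1)=m_{G,N}$. Suppose the images of $g_1,\dots,g_d$ generate $G/N$. We count the $d$-tuples in $\prod_i g_iN$ that generate $G$. For $X\le G$, the set $X^d\cap\prod_i g_iN$ is non-empty only if $XN$ contains all $g_i$ and $N$, i.e. $XN=G$; in that case it has $|X\cap N|^d$ elements. By (1), the number of generating tuples is
$$\sum_{XN=G}\mu(X,G)\,|X\cap N|^d=|N|^d\,P_{G,N}(d),$$
since $|N:X\cap N|=|G:X|$. Now let $d$ be large enough for $G/M$ to be generated by $d$ elements, and fix a generating $d$-tuple of $G/M$. It has $|M|^dP_{G,M}(d)$ generating lifts to $G$. Each of them maps to a generating lift in $(G/N)^d$; there are $|M/N|^dP_{G/N,M/N}(d)$ of the latter, and each of these has $|N|^dP_{G,N}(d)$ generating lifts to $G$. So $P_{G,M}(d)=P_{G/N,M/N}(d)P_{G,N}(d)$ for all large integers $d$. Both sides are finite sums $\sum_n a_nn^{-d}$. If a finite sum $\sum_n a_nn^{-d}$ vanishes for all large $d$ and $n_0$ is the least index with $a_{n_0}\ne0$, multiply by $n_0^d$ and let $d\to\infty$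 to get $a_{n_0}=0$, a contradiction. So the two sides have the same coefficients and agree for every $s$; take $s=1$. $\square$

Three examples. In $S_3$, the subgroup $A_3$ has $3$ complements, so $m_{S_3,A_3}=1-\frac33=0$; and $m_{S_3,S_3}=0$ as $S_3$ is not cyclic. So $S_3$ is a $B$-group. In $G=D_8$ with centre $Z$, which is the Frattini subgroup, $XZ=G$ forces $X=G$, so $m_{G,Z}=1$. For a normal $M>Z$, Lemma 3 gives $m_{G,M}=m_{G,Z}\,m_{G/Z,M/Z}=0$ because $G/Z\cong C_2\times C_2$ is a $B$-group. Hence $\beta(D_8)\cong C_2\times C_2$. In $G=A_5\times C_2$, the factor $C_2$ has one complement (the only homomorphism $A_5\to C_2$ is trivial), so $m_{G,C_2}=\frac12$, whereas $m_{G,G}=0$; so $\beta(G)\cong A_5$.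

## Quotients that are $p$-groups, and where Sylow subgroups fall short

The proof of Lemma 3 shows why generating tuples do not help further: they interpret $P_{G,N}(d)$ only when $G/N$ is generated by $d$ elements, and $m_{G,N}$ is the value at $d=1$. If $G/N$ is not cyclic, a single element of $X$ never forces $XN=G$.

Let $G/N$ be a $p$-group. Then there is another object that forces $XN=G$: a $p$-subgroup $P\le X$ with $PN=G$. If $XN=G$, every Sylow $p$-subgroup $P$ of $X$ has this property, since $X/(X\cap N)$ is a $p$-group, so $P(X\cap N)=X$. And Sylow's theorem gives $|X|$ exactly: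
$$|X|=\sum_{P\in\mathrm{Syl}_p(X)}|N_X(P)|=\#\{(P,c):\ P\in \mathrm{Syl}_p(X),\ c\in N_X(P)\}.$$
The pairs look perfect: if $G=\langle P,c\rangle$ with $c$ normalizing $P$, then $P\trianglelefteq G$, $G/P$ is cyclic, and $G$ is solvable. So we exchange the sums:
$$|G|\,m_{G,N}=\sum_{(P,c)}\ \sum_{\substack{X\ge\langle P,c\rangle\\ P\in\mathrm{Syl}_p(X)}}\mu(X,G).$$
Here the argument stops. The condition "$P$ is Sylow *in $X$*" depends on $X$, so the inner sum does not run over all $X\ge\langle P,c\rangle$, and (1) does not apply. Already for $G=C_2\times C_2$, $|N|=2$, and a complement $H_1$ of $N$, the pair $(H_1,1)$ has the inner sum $\mu(H_1,G)=-1\ne0$, although $\langle H_1,1\rangle\neq G$.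

We could drop the Sylow condition and count all $p$-subgroups $Q\le X$ with $QN=G$. But this counts too much: for $X=G=C_2\times C_2$ the candidates are the two complements $H_1,H_2$ and $G$ itself, and $\sum_Q|N_X(Q)|=12$, not $4$. The excess is exactly removed if we also subtract the inclusions $H_1<G$ and $H_2<G$, each with weight $4$: $12-8=4$. This is the idea: replace Sylow subgroups by all *chains* of $p$-subgroups $Q$ with $QN=G$, with signs. Whether a chain lies in $X$ is a condition of the form "$X$ contains a certain subgroup", and that is what (1) needs.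

**Definition.** A *chain* is a non-empty sequence $\sigma=(Q_0<\dots<Q_r)$ of subgroups; $|\sigma|=r$, and $N_G(\sigma)=\bigcap_iN_G(Q_i)$.

We need the identity $|X|=\sum_\sigma(-1)^{|\sigma|}|N_X(\sigma)|$. For a $p$-group quotient this would finish the proof. For a solvable quotient we must treat one layer after the other, and then only those chains are useful whose normalizer still covers the remaining quotient. So we prove a version with such a restriction.

## A signed count of chains of $p$-subgroups

**Lemma 4.** Let $R\trianglelefteq G$ and let $\mathcal S$ be a set of $p$-subgroups of $R$ that is stable under $G$-conjugation, contains the Sylow $p$-subgroups of $R$, and contains every $p$-subgroup of $R$ that contains a member of $\mathcal S$. Then, summing over chains $\sigma$ in $\mathcal S$,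
$$\sum_{\sigma:\ N_G(\sigma)R=G}(-1)^{|\sigma|}\,|N_R(\sigma)|=|R|.$$

The condition $N_G(\sigma)R=G$ says that every $G$-conjugate of $\sigma$ is an $R$-conjugate: if $\sigma^g=\sigma^r$ with $r\in R$, then $gr^{-1}\in N_G(\sigma)$, and conversely. Let us test the lemma on $G=R=A_4$, $p=2$, with $\mathcal S$ the non-trivial $2$-subgroups: the three subgroups $B$ of order $2$ and the Klein group $V$. The chains $(B)$ contribute $3\cdot4$, the chain $(V)$ contributes $12$, the chains $(B<V)$ contribute $-3\cdot 4$; the total is $12=|A_4|$.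

*Proof.* The condition $N_G(\sigma)R=G$ is invariant under $R$-conjugation, and the $R$-orbit of $\sigma$ has $|R:N_R(\sigma)|$ elements, so each orbit contributes $(-1)^{|\sigma|}|R|$. Let $e(G,R,\mathcal S)$ be the sum of $(-1)^{|\sigma|}$ over representatives of the $R$-orbits of chains $\sigma$ in $\mathcal S$ with $N_G(\sigma)R=G$. We must show $e(G,R,\mathcal S)=1$. Let $e^\circ(G,R)$ be the same sum for the set of all non-trivial $p$-subgroups of $R$; it is the empty sum $0$ if $p\nmid|R|$.

**Step 1.** This step sorts chains by their least member and reduces to smaller groups. We show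
$$e(G,R,\mathcal S)=\sum_{[Q]}\Bigl(1-e^\circ\bigl(N_G(Q)/Q,\ N_R(Q)/Q\bigr)\Bigr),\tag{2}$$
the sum over $R$-classes of those $Q\in\mathcal S$ with $N_G(Q)R=G$.

If $Q$ is the least member of $\sigma$ and $N_G(\sigma)R=G$, then $N_G(Q)R=G$. Fix such a $Q$ and put $M=N_G(Q)$, so $M\cap R=N_R(Q)$. The $R$-orbits of chains with least member $R$-conjugate to $Q$ correspond to the $N_R(Q)$-orbits of chains with least member $Q$. One of these is $(Q)$, contributing $1$. The others are $(Q,\tau)$ with $\tau=(P_1<\dots<P_s)$, $s\ge1$, a chain in the set $\mathcal A$ of all $p$-subgroups of $R$ properly containing $Q$; all of $\mathcal A$ lies in $\mathcal S$ by hypothesis. Here $N_G((Q,\tau))=N_M(\tau)$, and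
$$N_M(\tau)R=G\iff N_M(\tau)N_R(Q)=M.$$
Indeed, if the left side holds, Dedekind's law gives $M=M\cap N_M(\tau)R=N_M(\tau)(M\cap R)$; if the right side holds, $N_M(\tau)R\supseteq MR=G$. Since $|(Q,\tau)|=|\tau|+1$, the class $[Q]$ contributes
$$1-\sum_\tau(-1)^{|\tau|},$$
over $N_R(Q)$-orbits of chains $\tau$ in $\mathcal A$ with $N_M(\tau)N_R(Q)=M$.

Now we cancel all $\tau$ that do not lie in $N_R(Q)$. Let $\mathcal B=\{P\in\mathcal A:P\le N_R(Q)\}$; a member of $\mathcal A$ below a member of $\mathcal B$ is in $\mathcal B$. For $P\in\mathcal A$ put $f(P)=N_P(Q)$. Normalizers grow in $p$-groups, so $f(P)>Q$ and $f(P)\in\mathcal B$. Let $\tau$ be a chain in $\mathcal A$ not contained in $\mathcal B$, and let $i$ be minimal with $P_i\notin\mathcal B$. Then $f(P_i)<P_i$, and if $i>1$ then $P_{i-1}\le P_i\cap N_R(Q)=f(P_i)$. If $i>1$ and $P_{i-1}=f(P_i)$, delete $P_{i-1}$ from $\tau$; otherwise insert $f(P_i)$ just below $P_i$. In both cases the result is again a chain (it still contains $P_i$), and its first member outside $\mathcal B$ is still $P_i$. After an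 insertion the predecessor of $P_i$ is $f(P_i)$, so the rule deletes it; after a deletion the predecessor of $P_i$, if there is one, is properly smaller than $f(P_i)$, so the rule inserts $f(P_i)$ again. So we have an involution that changes $|\tau|$ by $\pm1$. It commutes with conjugation by $M$, as $M$ normalizes $Q$ and $R$. And it does not change $N_M(\tau)$, because an element of $M$ normalizing $P_i$ normalizes $f(P_i)=P_i\cap N_R(Q)$. So it induces on the $N_R(Q)$-orbits an involution without fixed points that reverses signs and preserves the condition $N_M(\tau)N_R(Q)=M$. These orbits cancel.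

The chains in $\mathcal B$ correspond to the chains of non-trivial $p$-subgroups of $N_R(Q)/Q$. As $Q\le N_M(\tau)$, the normalizer of $\tau/Q$ in $M/Q$ is $N_M(\tau)/Q$, so the condition on $\tau$ becomes the condition in the definition of $e^\circ(M/Q,N_R(Q)/Q)$. This proves (2).

**Step 2.** This step evaluates $e^\circ$: if $p\mid|R|$, then $e^\circ(G,R)=1$. We use induction on $|R|$ (for all $G$ at once) and apply (2) to the set of non-trivial $p$-subgroups of $R$, which satisfies the hypotheses because $p\mid |R|$. As $Q\neq1$, we have $|N_R(Q)/Q|<|R|$. If $Q$ is not Sylow in $R$, then $Q<P$ for a Sylow subgroup $P$, and $N_P(Q)>Q$, so $p$ divides $|N_R(Q)/Q|$; by induction the summand is $1-1=0$. If $Q$ is Sylow in $R$, then $p\nmid|N_R(Q)/Q|$ and the summand is $1-0=1$. The Sylow $p$-subgroups of $R$ form one $R$-class, and $N_G(Q)R=G$ for them by the Frattini argument. So the total is $1$.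

**Step 3.** This step treats general $\mathcal S$. By Step 2 applied to the groups $N_R(Q)/Q$, the summand in (2) is again $0$ for non-Sylow $Q$ and $1$ for Sylow $Q$; and the Sylow subgroups lie in $\mathcal S$ and form one class, which occurs in the sum by the Frattini argument. Hence $e(G,R,\mathcal S)=1$. $\square$

The next lemma is the form that we iterate.

**Lemma 5.** Let $L\le R$ be normal subgroups of a group $Y$ with $R/L$ a $p$-group. Summing over chains $\sigma$ of $p$-subgroups $Q\le R$ with $QL=R$,
$$\sum_{\sigma:\ N_Y(\sigma)L=Y}(-1)^{|\sigma|}\,|N_Y(\sigma)|=|Y|.$$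

*Proof.* Let $\mathcal S$ be the set of $p$-subgroups $Q\le R$ with $QL=R$. It is stable under $Y$-conjugation and closed under passing to larger $p$-subgroups of $R$. If $P$ is Sylow in $R$, then $PL/L$ is Sylow in the $p$-group $R/L$, so $PL=R$ and $P\in\mathcal S$. So Lemma 4 applies in $Y$. The least member $Q_0$ of $\sigma$ lies in every member, so $Q_0\le N_Y(\sigma)$, and $N_Y(\sigma)L\supseteq Q_0L=R$. Hence $N_Y(\sigma)L=N_Y(\sigma)R$, and the conditions $N_Y(\sigma)L=Y$ and $N_Y(\sigma)R=Y$ are the same. When they hold, $|N_Y(\sigma)|=|Y:R|\,|N_R(\sigma)|$. Multiply Lemma 4 by $|Y:R|$. $\square$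

Note what was gained: the identity is restricted to chains with $N_Y(\sigma)L=Y$, although $L$ is *below* the layer just treated. So $N_Y(\sigma)$ maps onto all of $Y/L$, and it can play the role of $Y$ for the next layer.

For $G/N$ a $p$-group we are done: with $Y=R=X$ and $L=X\cap N$, where the condition $N_X(\sigma)R=X$ is automatic, Lemma 5 gives $|X|=\sum_{\sigma}(-1)^{|\sigma|}|N_X(\sigma)|$ over all chains $\sigma$ of $p$-subgroups $Q\le X$ with $Q(X\cap N)=X$, equivalently $QN=G$. The exchange of sums now works as in Lemma 1. We carry this out for all layers at once.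

## Towers of chains and the formula for $m_{G,N}$

**Definition.** Let $N=R_0\le R_1\le\dots\le R_n=R$ be normal subgroups of $G$ with $R_i/R_{i-1}$ a $p_i$-group, and let $G=R\langle g\rangle$ for some $g\in G$ ($n=0$ is allowed). A *tower* is a sequence $T=(\sigma_1,\dots,\sigma_n)$, where $\sigma_i$ is a chain of $p_i$-subgroups of $R_i$, every member $Q$ of $\sigma_i$ satisfies $QR_{i-1}=R_i$, and every member of $\sigma_i$ normalizes every member of $\sigma_j$ for $j<i$. Put $\varepsilon(T)=(-1)^{\sum|\sigma_i|}$ and $N_G(T)=\bigcap_iN_G(\sigma_i)$, and let $\langle T\rangle$ be the subgroup generated by all members of all $\sigma_i$. For $n=0$ there is only the empty tower, with $\langle T\rangle=1$, $N_G(T)=G$, $\varepsilon(T)=1$.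

**Theorem B.** In this situation
$$|R|\,m_{G,N}=\sum_T\varepsilon(T)\,\#\{c\in N_G(T)\cap gR:\ \langle T,c\rangle=G\}.$$
Hence, if $m_{G,N}\ne0$, then $G$ has a normal series whose successive factors, from the bottom, are a $p_1$-group, …, a $p_n$-group, and a cyclic group. So, writing $\mathfrak T(p_1,\dots,p_n)$ for the class of groups having such a series, $G\in\mathfrak T(p_1,\dots,p_n)\iff\beta(G)\in\mathfrak T(p_1,\dots,p_n)$.

All terms of a normal series are normal in $G$, and trivial factors are allowed. For $n=0$ the formula is Lemma 1. Here are two checks in $G=S_4$ with $V$ the normal Klein group and $g$ a transposition.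

First take $N=1$, $R_1=V$, $R_2=A_4$, $(p_1,p_2)=(2,3)$. The only choice for $\sigma_1$ is $(V)$, and $\sigma_2=(Q)$ with one of the four subgroups $Q$ of order $3$. Then $N_G(T)=N_G(Q)\cong S_3$ contains three elements of $gA_4$, namely transpositions $c$, and $\langle V,Q,c\rangle=S_4$. The sum is $4\cdot3=12=|R|$, so $m_{G,1}=1$, as it should be.

Next take $N=V$, $R_1=A_4$, $p_1=3$. The towers are $\sigma_1=(Q)$, and $\langle Q,c\rangle=N_G(Q)\neq G$ for each admissible $c$. So every term is zero and $m_{S_4,V}=0$. Lemma 2 agrees: $V$ has $4$ complements, and $1-\frac44=0$.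

For $X\le G$ write $T\subset X$ if all members of $T$ are contained in $X$, and $N_X(\cdot)=X\cap N_G(\cdot)$.

**Proposition 6.** If $XN=G$, then
$$\frac{|X|}{|G:R|}=\sum_{T\subset X}\varepsilon(T)\,|N_X(T)\cap gR|.$$

*Proof.* For $n=0$ this says $|X\cap gN|=|X|/|G:N|$, as in Lemma 1. Let $n\ge1$. A *partial tower* $(\sigma_1,\dots,\sigma_k)$ in $X$ is defined by the same conditions for indices $\le k$, with all members in $X$. Put $Y_k=N_X(\sigma_1,\dots,\sigma_k)$ and $Y_0=X$. Let $(C_0)$ be the condition $XR_0=G$, which holds, and for $k\ge1$ let $(C_k)$ be the condition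
$$Y_kR_{k-1}=G.$$

**Step 1.** This step expands $|X|$ layer by layer, from the bottom. We claim that for $0\le k\le n$
$$|X|=\sum(-1)^{|\sigma_1|+\dots+|\sigma_k|}\,|Y_k|,\tag{3}$$
over the partial towers $(\sigma_1,\dots,\sigma_k)$ in $X$ satisfying $(C_k)$.

For $k=0$ this is trivial. Assume it for some $k<n$, fix a partial tower with $(C_k)$, and write $Y=Y_k$. Then $YR_k=G$. Put $L'=Y\cap R_k$ and $R'=Y\cap R_{k+1}$; both are normal in $Y$. By Dedekind's law $R'R_k=R_{k+1}\cap YR_k=R_{k+1}$, and $R'\cap R_k=L'$, so $R'/L'\cong R_{k+1}/R_k$ is a $p_{k+1}$-group. We translate the two conditions of Lemma 5 for $L'\le R'\trianglelefteq Y$.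

For a $p_{k+1}$-subgroup $Q\le R'$ we have $QL'=R'\iff QR_k=R_{k+1}$. If $QL'=R'$, then $QR_k=QL'R_k=R'R_k=R_{k+1}$; conversely, if $QR_k=R_{k+1}$, then $R'=R'\cap QR_k=Q(R'\cap R_k)=QL'$.

For a chain $\sigma$ of such $Q$ we have $N_Y(\sigma)L'=Y\iff N_Y(\sigma)R_k=G$. If $N_Y(\sigma)L'=Y$, then $N_Y(\sigma)R_k\supseteq YR_k=G$; conversely, $Y=Y\cap N_Y(\sigma)R_k=N_Y(\sigma)(Y\cap R_k)=N_Y(\sigma)L'$.

A subgroup $Q$ lies in $Y=N_X(\sigma_1,\dots,\sigma_k)$ exactly when it lies in $X$ and normalizes all members of $\sigma_1,\dots,\sigma_k$. So Lemma 5 reads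
$$|Y_k|=\sum_{\sigma_{k+1}}(-1)^{|\sigma_{k+1}|}\,|Y_{k+1}|$$
over exactly those $\sigma_{k+1}$ for which $(\sigma_1,\dots,\sigma_{k+1})$ is a partial tower in $X$ and $Y_{k+1}R_k=G$, which is $(C_{k+1})$. Substituting into (3) gives the sum over partial towers of length $k+1$ that satisfy both $(C_k)$ and $(C_{k+1})$. It remains to see that $(C_{k+1})$ implies $(C_k)$. For $k=0$ this is clear. For $k\ge1$, $Y_k\ge Y_{k+1}$ gives $Y_kR_k=G$. The least member $Q_0$ of $\sigma_k$ lies in $Y_k$, for it lies in $X$, normalizes the members of $\sigma_j$ for $j<k$, and is contained in all members of $\sigma_k$. Since $Q_0R_{k-1}=R_k$, we get $Y_kR_{k-1}\supseteq R_k$, hence $Y_kR_{k-1}\supseteq Y_kR_k=G$. The claim is proved.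

**Step 2.** This step replaces $|N_X(T)|$ by a count of elements in the coset $gR$ and removes the condition $(C_n)$. Take $k=n$ in (3). For a tower $T\subset X$ with $(C_n)$ we have $N_X(T)R=G$, so $N_X(T)\cap gR$ is a coset of $N_X(T)\cap R$, and $|N_X(T)\cap gR|=|N_X(T)|/|G:R|$. So (3), divided by $|G:R|$, is the assertion restricted to towers with $(C_n)$. The other towers contribute $0$: let $T\subset X$ be any tower with some $c\in N_X(T)\cap gR$. As before, the least member $Q_0$ of $\sigma_n$ lies in $N_X(T)$, and $Q_0R_{n-1}=R$. So $N_X(T)R_{n-1}\supseteq R\langle c\rangle=R\langle g\rangle=G$, that is, $(C_n)$ holds. $\square$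

*Proof of Theorem B.*

**Step 1.** This step exchanges the sums. By Proposition 6,
$$|R|\,m_{G,N}=\sum_{XN=G}\mu(X,G)\frac{|X|}{|G:R|}=\sum_T\ \sum_{c\in N_G(T)\cap gR}\varepsilon(T)\sum_{\substack{X\ge\langle T,c\rangle\\ XN=G}}\mu(X,G).$$
Let $X\ge\langle T,c\rangle$ with $c\in gR$. Then $XN=G$ automatically. For $XN\supseteq R_0$, and if $XN\supseteq R_{i-1}$, then for a member $Q$ of $\sigma_i$ we get $XN\supseteq QR_{i-1}=R_i$. So $XN\supseteq R$, and $c\in X$ gives $XN\supseteq R\langle c\rangle=G$. Hence the inner sum runs over all $X\ge\langle T,c\rangle$; by (1) it is $1$ if $\langle T,c\rangle=G$ and $0$ otherwise. This is the formula.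

**Step 2.** This step reads off the structure of $G$ from one non-zero term. If $m_{G,N}\neq0$, there are $T$ and $c\in N_G(T)$ with $\langle T,c\rangle=G$. Let $P_i$ be the largest member of $\sigma_i$, so $\langle T\rangle=\langle P_1,\dots,P_n\rangle$. Then $P_i$ normalizes $P_j$ for $j<i$, and $c$ normalizes every $P_i$. By induction on $i$, $P_i$ normalizes the subgroup $P_1\cdots P_{i-1}$, so $P_1\cdots P_i$ is a subgroup. It contains $P_1,\dots,P_i$, and it is normalized by $P_{i+1},\dots,P_n$ and $c$, which normalize each of its factors. So it is normal in $G$, and $G=P_1\cdots P_n\langle c\rangle$. The series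
$$1\le P_1\le P_1P_2\le\dots\le P_1\cdots P_n\le G$$
is normal, its $i$-th factor is a quotient of $P_i$, hence a $p_i$-group, for $i\le n$, and its top factor is cyclic.

**Step 3.** This step gives the statement on $\beta(G)$. The class $\mathfrak T(p_1,\dots,p_n)$ is closed under quotients: take the image of the series. So $G\in\mathfrak T(p_1,\dots,p_n)$ implies $\beta(G)\in\mathfrak T(p_1,\dots,p_n)$. Conversely let $\beta(G)\cong G/N\in\mathfrak T(p_1,\dots,p_n)$ with $m_{G,N}\ne0$. The preimages of the terms of the series of $G/N$ are normal subgroups $N=R_0\le\dots\le R_n$ as in the definition, and $G/R_n$ is cyclic, so $G=R_n\langle g\rangle$ for some $g$. By Step 2, $G\in\mathfrak T(p_1,\dots,p_n)$. $\square$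

*Proof of Theorem A.* Let $G/N$ be solvable and $m_{G,N}\ne0$. A chief series of $G/N$ gives normal subgroups $N=R_0\le\dots\le R_n=G$ of $G$ with each $R_i/R_{i-1}$ a $p_i$-group. Apply Theorem B with $R=G$ and $g=1$: $G$ has a normal series with factors of prime power order and a cyclic top factor, so $G$ is solvable. The statement on $\beta(G)$ was derived from this at the start. $\square$

## Theorem C: the formations detected by $\beta$

**Definition.** A *formation* is a class $\mathfrak F$ of groups, closed under isomorphisms and quotients, such that $G/A,G/B\in\mathfrak F$ implies $G/(A\cap B)\in\mathfrak F$. It is *saturated* if $G/\Phi(G)\in\mathfrak F$ implies $G\in\mathfrak F$, where $\Phi(G)$ is the Frattini subgroup.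

Recall that $\Phi(G)$ is the intersection of the maximal subgroups, so $X\Phi(G)=G$ forces $X=G$. The abelian groups form a formation, since $G/(A\cap B)$ embeds in $G/A\times G/B$. It is not saturated: $D_8/\Phi(D_8)\cong C_2\times C_2$. And $\beta$ does not detect it, for $\beta(D_8)\cong C_2\times C_2$ is abelian. For a fixed $p$, the $p$-groups form a formation which $\beta$ does not detect either, since $\beta(C_q)=1$ for primes $q\ne p$. The theorem says that these are the only two obstructions.

**Theorem C.** Let $\mathfrak F$ be a non-empty formation of solvable groups. The following are equivalent: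

(i) $\mathfrak F$ is saturated and contains all groups of prime order;

(ii) for every finite group $G$: $G\in\mathfrak F\iff\beta(G)\in\mathfrak F$.

Examples for $\mathfrak F$ are the solvable groups, the supersolvable groups, the solvable groups of Fitting length $\le k$ (with $k\ge1$), and the nilpotent groups. The nilpotent case is Bouc's conjecture "$G$ is nilpotent iff $\beta(G)$ is".

*Proof of (ii) ⇒ (i).* As $\mathfrak F$ is non-empty and closed under quotients, it contains the trivial group. Since $m_{C_p,C_p}=1-\frac1p\ne0$, we have $\beta(C_p)=1\in\mathfrak F$, so $C_p\in\mathfrak F$ by (ii). Now let $G/\Phi(G)\in\mathfrak F$. The only supplement of $\Phi(G)$ is $G$, so $m_{G,\Phi(G)}=1$. Choose a normal subgroup $M\ge\Phi(G)$ maximal subject to $m_{G,M}\ne0$. Any normal subgroup above $M$ also contains $\Phi(G)$, so $M$ is maximal among all normal subgroups with this property, and $\beta(G)\cong G/M$. This is a quotient of $G/\Phi(G)$, so it lies in $\mathfrak F$, and $G\in\mathfrak F$ by (ii).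

*Proof of (i) ⇒ (ii).* If $G\in\mathfrak F$, then so is its quotient $\beta(G)$. Conversely let $\beta(G)\cong G/M\in\mathfrak F$ with $m_{G,M}\neq0$. By Theorem A, $G$ is solvable. Suppose $G\notin\mathfrak F$.

**Step 1.** This step reduces to an abelian minimal normal subgroup. By the formation property there is a smallest normal subgroup $D$ with $G/D\in\mathfrak F$. Then $D\le M$, and $D\ne1$. Let $D/K$ be a chief factor of $G$. By Lemma 3, used twice,
$$m_{G,M}=m_{G,K}\;m_{G/K,D/K}\;m_{G/D,M/D},$$
so $m_{G/K,D/K}\neq0$. As $K<D$ and $D$ is the smallest, $G/K\notin\mathfrak F$. Replace $G$ by $G/K$ and put $N=D/K$. So now $G$ is solvable, $N$ is an abelian minimal normal $p$-subgroup, $G/N\in\mathfrak F$, $G\notin\mathfrak F$, $m_{G,N}\ne0$.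

**Step 2.** This step splits $G$ and restates the goal as a statement on cocycles. If $N\le\Phi(G)$, then $G/\Phi(G)$ is a quotient of $G/N$, so it lies in $\mathfrak F$, and saturation gives $G\in\mathfrak F$, a contradiction. So some maximal subgroup $H$ does not contain $N$; then $HN=G$, and $H\cap N\trianglelefteq G$ as in Lemma 2, so $H\cap N=1$. Thus $G=N\rtimes H$ with $H\cong G/N\in\mathfrak F$. If $H$ acted trivially on $N$, then $N$ would be central, $|N|=p$ by minimality, $H\trianglelefteq G$, and $G/H\cong C_p\in\mathfrak F$, $G/N\in\mathfrak F$, $H\cap N=1$ would give $G\in\mathfrak F$, a contradiction. So $N$, written additively with $hn=hnh^{-1}$ for the action, is an irreducible $H$-module with non-trivial action, and its submodule $N^H$ of fixed points is $0$.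

A complement $K$ of $N$ contains for each $h\in H$ exactly one element of the form $\delta(h)h$ with $\delta(h)\in N$, and being closed under multiplication means $\delta(hh')=\delta(h)+h\delta(h')$. Conversely each such $\delta$ gives a complement. So the number of complements is $k=|Z^1(H,N)|$, where $Z^1(H,N)$ is the group of these cocycles. The coboundaries $\delta_n(h)=n-hn$ form a subgroup $B^1(H,N)$, and $n\mapsto\delta_n$ has kernel $N^H=0$, so $|B^1(H,N)|=|N|$. We show $Z^1(H,N)=B^1(H,N)$. Then $k=|N|$ and $m_{G,N}=0$ by Lemma 2, the final contradiction.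

**Step 3.** This step shows that every cocycle vanishes on $C=C_H(N)$. Let $\delta\in Z^1(H,N)$ and $\theta=\delta|_C$. As $C$ acts trivially, $\theta:C\to N$ is a homomorphism. From $0=\delta(1)=\delta(hh^{-1})=\delta(h)+h\delta(h^{-1})$ we get $\delta(h^{-1})=-h^{-1}\delta(h)$, and so for $c\in C$, $h\in H$
$$\theta(hch^{-1})=\delta(h)+h\delta(c)+hc\,\delta(h^{-1})=\delta(h)+h\theta(c)-hch^{-1}\delta(h)=h\theta(c),$$
because $hch^{-1}\in C$ acts trivially. So $\theta(C)$ is a submodule of $N$.

Suppose $\theta\ne0$. Then $\theta(C)=N$. As $C$ centralizes $N$ and $N\cap C=1$, we have $NC=N\times C$, and $\widehat D=\{\theta(c)c:c\in C\}$ is a subgroup of it. It is normalized by $H$, since $h\theta(c)c\,h^{-1}=\theta(hch^{-1})\,hch^{-1}$, and it is centralized by $N$. So $\widehat D\trianglelefteq G$. If $\theta(c)c\in N$, then $c\in N\cap C=1$; so $\widehat D\cap N=1$. The group $H\widehat D$ contains each $c\in C$ and each $\theta(c)c$, hence $\theta(C)=N$, so $H\widehat D=G$ and $G/\widehat D\cong H/(H\cap\widehat D)\in\mathfrak F$. Now $G/N,G/\widehat D\in\mathfrak F$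 and $N\cap\widehat D=1$ give $G\in\mathfrak F$, a contradiction. So $\theta=0$.

**Step 4.** This step finishes by a coprime action. The group $H/C\neq1$ is solvable and acts faithfully and irreducibly on $N$. The fixed points of the $p$-group $O_p(H/C)$ on the $p$-group $N$ form a non-zero submodule, hence all of $N$, so $O_p(H/C)=1$ by faithfulness. Let $A/C$ be a minimal normal subgroup of $H/C$. It is elementary abelian, of order prime to $p$. The fixed points $N^A$ form a submodule because $A\trianglelefteq H$, and it is proper because $A\not\le C$; so $N^A=0$.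

Let $\delta\in Z^1(H,N)$. By Step 3, $\delta(ac)=\delta(a)+a\delta(c)=\delta(a)$ for $a\in A,c\in C$, so $\delta|_A$ is a cocycle of $A/C$. Let $s=\sum_{b\in A/C}\delta(b)$. Summing $\delta(ab)=\delta(a)+a\delta(b)$ over $b$ gives $s=|A/C|\,\delta(a)+as$. As $|A/C|$ is prime to $p$, there is $n\in N$ with $|A/C|\,n=s$, and then $\delta(a)=n-an=\delta_n(a)$ for all $a\in A$. Replace $\delta$ by $\delta-\delta_n$. So we may assume $\delta|_A=0$. For $a\in A$ and $h\in H$ we have $h^{-1}ah\in A$, so
$$a\delta(h)=\delta(ah)=\delta(h\cdot h^{-1}ah)=\delta(h)+h\,\delta(h^{-1}ah)=\delta(h).$$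
Thus $\delta(h)\in N^A=0$, and $\delta=0$. So the original cocycle was a coboundary, and $Z^1(H,N)=B^1(H,N)$. $\square$

## Theorem D: non-abelian simple sections

A *section* of $G$ is a group $V/W$ with $W\trianglelefteq V\le G$. The *Schreier conjecture* is the statement that $\mathrm{Out}(S)$ is solvable for each non-abelian simple group $S$; it follows from the classification of finite simple groups.

**Theorem D** (uses the Schreier conjecture)**.** Every non-abelian simple section of $G$ is isomorphic to a section of $\beta(G)$.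

For instance, $A_5\times C_2$ has $\beta\cong A_5$, as computed above. To prove the theorem we need $m_{G,N}=0$ for certain non-abelian minimal normal subgroups $N$. Theorem A does not give this directly, since $G/N$ need not be solvable. But write $N\cong S^k$ and consider the action of the normalizer of one simple factor $S_1$ on $S_1$: it gives a group $\bar A$ between $\mathrm{Inn}(S_1)$ and $\mathrm{Aut}(S_1)$, and for the pair $(\bar A,\mathrm{Inn}(S_1))$ the quotient *is* solvable, by the Schreier conjecture. So we want to compare the supplements of $N$ in $G$ with those of $\mathrm{Inn}(S_1)$ in $\bar A$. We need one textbook description first.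

**Lemma 7.** Let $S$ be a non-abelian simple group, and let $W\le S_1\times\dots\times S_k$ with all $S_i\cong S$ and $W$ projecting onto each $S_i$. Then $W=D_1\times\dots\times D_l$ with $D_j\cong S$, and each $S_i$ receives a non-trivial projection from exactly one $D_j$.

*Proof.* Recall that the normal subgroups of a direct product of non-abelian simple groups are the partial products. Let $K_i$ be the kernel of $W\to S_i$, and let $K^1,\dots,K^l$ be the distinct ones among the $K_i$; their intersection is $1$. We show by induction on $j$ that $W/(K^1\cap\dots\cap K^j)\to\prod_{i\le j}W/K^i$ is an isomorphism. Let $L=K^1\cap\dots\cap K^{j-1}$. If $L\le K^j$, then $K^j/L$ is a normal subgroup of $W/L\cong\prod_{i<j}W/K^i$ with simple quotient, so it is a product of all factors but one, that is, $K^j=K^i$ for some $i<j$, a contradiction. (For $j=1$ we have $L=W\not\le K^1$.) As $W/K^j$ is simple, $LK^j=W$, so $W/(L\cap K^j)\cong W/L\times W/K^j$. This proves the claim. For $j=l$ we get $W\cong\prod_jW/K^j$; let $D_j=\bigcap_{i\ne j}K^i$ be the factors. Then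 $D_j\cong W/K^j\cong S$, and $D_j$ projects non-trivially to $S_i$ iff $D_j\not\le K_i$ iff $K_i=K^j$. $\square$

**Proposition 8.** Let $\mathfrak X$ be a class of groups closed under isomorphisms, subgroups, quotients and extensions, containing all solvable groups. Let $N\cong S^k$ be a minimal normal subgroup of $G$, $S$ non-abelian simple, $S\notin\mathfrak X$, $G/N\in\mathfrak X$. Then $m_{G,N}=0$.

*Proof.* We use induction on $|G|$, and write $X^g=g^{-1}Xg$. Let $N=S_1\times\dots\times S_k$; as $N$ is minimal normal, $G$ permutes the $S_i$ transitively. Let $A=N_G(S_1)\ge N$, let $\varphi:A\to\mathrm{Aut}(S_1)$, $\varphi(a)(s)=asa^{-1}$, and put $\bar A=\varphi(A)$ and $\bar S=\varphi(N)=\varphi(S_1)=\mathrm{Inn}(S_1)\cong S$. Then $\varphi$ is injective on $S_1$ and trivial on $S_i$ for $i\ge2$, so $\varphi(n)=\varphi(n_1)$ if $n\in N$ has $S_1$-component $n_1$. For $V\le\bar A$ let $B_1(V)=\{s\in S_1:\varphi(s)\in V\}$, so $\varphi(B_1(V))=V\cap\bar S$.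

Let $\mathcal D=\{X\le G:XN=G\}$. For $X\in\mathcal D$, the group $X$ is transitive on the $S_i$, because $N$ fixes each of them; and $A=A\cap XN=(X\cap A)N$. Put $U(X)=\varphi(X\cap A)$, so $U(X)\bar S=\bar A$.

For $V\ge U(X)$ choose $x_i\in X$ with $S_1^{x_i}=S_i$ and put $B_X(V)=\prod_iB_1(V)^{x_i}$. The group $X\cap A$ normalizes $B_1(V)$: for $a\in X\cap A$ and $s\in B_1(V)$ we have $\varphi(asa^{-1})=\varphi(a)\varphi(s)\varphi(a)^{-1}\in V$. As $x_i$ is unique up to a left factor in $X\cap A$, $B_X(V)$ does not depend on the choice of the $x_i$; and since the $x_ix$ are again such a choice up to order, $X$ normalizes $B_X(V)$. If $X\le Y$ in $\mathcal D$ and $V\ge U(Y)$, then $B_X(V)=B_Y(V)$, because the $x_i$ can be taken in $X$. Finally $\varphi(B_X(V))=\varphi(B_1(V))=V\cap\bar S$.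

**Step 1.** This step defines a closure operator on $\mathcal D$ that does not change $U(X)$. Put $X^*=X\,B_X(U(X))$. This is a subgroup in $\mathcal D$, and as $B_X(U(X))\le N\le A$, Dedekind's law gives $X^*\cap A=(X\cap A)B_X(U(X))$. So $U(X^*)=U(X)(U(X)\cap\bar S)=U(X)$. Next, $X\cap N\le B_X(U(X))$: let $n=n_1\cdots n_k\in X\cap N$ with $n_i\in S_i$. Then $\varphi(n_1)=\varphi(n)\in U(X)$, so $n_1\in B_1(U(X))$. Applying this to $x_inx_i^{-1}\in X\cap N$, whose $S_1$-component is $x_in_ix_i^{-1}$, we get $n_i\in B_1(U(X))^{x_i}$. Hence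
$$X^*\cap N=(X\cap N)B_X(U(X))=B_X(U(X)).$$
Clearly $X\le X^*$. The map is idempotent, since $X^{**}=X^*B_{X^*}(U(X^*))=X^*B_X(U(X))=X^*$. It is monotone, since for $X\le Y$ we have $U(X)\le U(Y)$ and $B_X(U(X))\le B_X(U(Y))=B_Y(U(Y))$. So $X\mapsto X^*$ is a closure operator. $X$ is closed ($X=X^*$) iff $X\cap N=B_X(U(X))$ iff $B_X(U(X))\le X$. And
$$X^*=G\iff U(X)=\bar A:$$
if $X^*=G$, then $U(X)=U(G)=\bar A$; if $U(X)=\bar A$, then $B_1(U(X))=S_1$, so $B_X(U(X))=N$ and $X^*=XN=G$. Let $\mathcal P$ be the poset of closed elements of $\mathcal D$; it contains $G$.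

To see what this is, take $k=1$, so $A=G$. If $s\in B_1(\varphi(X))$, then $\varphi(s)=\varphi(x)$ for some $x\in X$, so $s\in X\,C_G(N)$. So $X^*\le X\,C_G(N)$, and both have index $|\bar A:\varphi(X)|$ in $G$ (for $X^*$ see (4) below). Thus $X^*=X\,C_G(N)$, and the closed elements are the full preimages of the supplements of $\bar S$ in $\bar A$.

**Step 2.** This step identifies the intervals of $\mathcal P$ below $G$. Let $X\in\mathcal P$. We show that $Y\mapsto U(Y)$ is an isomorphism of posets from $\{Y\in\mathcal P:Y\ge X\}$ to $\{V:U(X)\le V\le\bar A\}$ with inverse $V\mapsto XB_X(V)$. Let $U(X)\le V\le\bar A$ and $Y=XB_X(V)\in\mathcal D$. Then $Y\cap A=(X\cap A)B_X(V)$, so $U(Y)=U(X)(V\cap\bar S)=V\cap U(X)\bar S=V$. And $Y\cap N=(X\cap N)B_X(V)=B_X(V)=B_Y(U(Y))$, since $X\cap N=B_X(U(X))\le B_X(V)$; so $Y$ is closed. Conversely, if $Y\ge X$ is closed with $U(Y)=V$, then $Y\cap N=B_Y(V)=B_X(V)$ and $Y=Y\cap XN=X(Y\cap N)=XB_X(V)$. Both maps preserve order. So $\mu_{\mathcal P}(X,G)=\mu(U(X),\bar A)$. Moreover, since $X\in\mathcal P$ supplements $N$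 and $U(X)$ supplements $\bar S$,
$$|G:X|=|N:X\cap N|=|S_1:B_1(U(X))|^k=|\bar A:U(X)|^k.\tag{4}$$

**Step 3.** This step counts the closed $X$ with a given $U(X)$. Let $U\le\bar A$ with $U\bar S=\bar A$. We show that there are exactly $|\bar A:U|^{k-1}$ elements $X\in\mathcal P$ with $U(X)=U$. Let $\Omega$ be the set of functions $f:G\to U\backslash\bar A$ with
$$f(ah)=f(h)\varphi(a)^{-1}\qquad(a\in A,\ h\in G).$$
$G$ acts on $\Omega$ by $(h\cdot f)(x)=f(xh)$. Let $t_1=1,t_2,\dots,t_k$ represent the cosets $At_i$ of $A$ in $G$, with $S_1^{t_i}=S_i$. Then $f$ is determined by the values $f(t_i)$, which are arbitrary, so $|\Omega|=|\bar A:U|^k$. For $n\in N$,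
$$(n\cdot f)(t_i)=f(t_int_i^{-1}\cdot t_i)=f(t_i)\,\varphi(t_int_i^{-1})^{-1},$$
and $\varphi(t_int_i^{-1})=\varphi(t_in_it_i^{-1})$ depends only on the $S_i$-component $n_i$ of $n$ and takes all values in $\bar S$. As $U\bar S=\bar A$, the group $\bar S$ is transitive on $U\backslash\bar A$; since the components can be chosen independently, $N$ is transitive on $\Omega$. So for $X_f:=\mathrm{Stab}_G(f)$ we have $X_fN=G$, i.e. $X_f\in\mathcal D$, and $|N:X_f\cap N|=|\bar A:U|^k$. Also, an element $s\in S_1$ changes at most the value at $t_1=1$. Consider the $f$ with $f(1)=U$; there are $|\bar A:U|^{k-1}$ of them. We show that $f\mapsto X_f$ is a bijection from these to the set in question.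

*$X_f$ is closed and $U(X_f)=U$.* If $a\in X_f\cap A$, then $U=f(1)=f(a)=U\varphi(a)^{-1}$, so $\varphi(a)\in U$; thus $U(X_f)\le U$. An element $s\in S_1$ fixes $f$ iff $U\varphi(s)^{-1}=U$, so $X_f\cap S_1=B_1(U)$, and $U\cap\bar S=\varphi(B_1(U))\le U(X_f)$. Hence $U(X_f)\cap\bar S=U\cap\bar S$. Both $U(X_f)$ and $U$ supplement $\bar S$ in $\bar A$, so they have the same order, and $U(X_f)=U$. Now $B_1(U)\le X_f$, and its conjugates under elements $x_i\in X_f$ lie in $X_f$, so $B_{X_f}(U)\le X_f$ and $X_f$ is closed.

*Injectivity.* For $x\in X_f$ and $a\in A$ we have $f(ax)=(x\cdot f)(a)=f(a)=U\varphi(a)^{-1}$, and $G=AX_f$ since $N\le A$. So $X_f$ determines $f$.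

*Surjectivity.* Let $X\in\mathcal P$ with $U(X)=U$. Then $G=AX$; define $f(ax)=U\varphi(a)^{-1}$ for $a\in A$, $x\in X$. If $ax=a'x'$, then $a=a'u$ with $u=x'x^{-1}\in X\cap A$, so $\varphi(u)\in U$ and $U\varphi(a)^{-1}=U\varphi(u)^{-1}\varphi(a')^{-1}=U\varphi(a')^{-1}$; so $f$ is well defined. Also $f(a'ax)=U\varphi(a)^{-1}\varphi(a')^{-1}=f(ax)\varphi(a')^{-1}$, so $f\in\Omega$; and $f(1)=U$, and $f$ is fixed by $X$. So $X\le X_f$. Both supplement $N$, and $|N:X\cap N|=|\bar A:U|^k=|N:X_f\cap N|$ by (4). Hence $X=X_f$.

**Step 4.** This step computes the Möbius sum over $\mathcal P$. By Steps 2 and 3,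
$$\sum_{X\in\mathcal P}|X|\,\mu_{\mathcal P}(X,G)=\sum_{U\bar S=\bar A}|\bar A:U|^{k-1}\,\frac{|G|}{|\bar A:U|^k}\,\mu(U,\bar A)=|G|\,m_{\bar A,\bar S}.\tag{5}$$

**Step 5.** This step expresses the same sum through the numbers $m_{Z,Z\cap N}$. Let $X\in\mathcal D$ and $Z\le X$. Then $Z\in\mathcal D$ iff $Z(X\cap N)=X$: if $ZN=G$, then $X=X\cap ZN=Z(X\cap N)$; if $Z(X\cap N)=X$, then $ZN=Z(X\cap N)N=XN=G$. So
$$|X|\,m_{X,X\cap N}=\sum_{Z\le X,\ Z\in\mathcal D}|Z|\,\mu(Z,X).$$
With $Z$, all subgroups between $Z$ and $X$ lie in $\mathcal D$, so $\mu(Z,X)$ is also the Möbius function of $\mathcal D$, and Möbius inversion in $\mathcal D$ gives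
$$|X|=\sum_{Z\le X,\ Z\in\mathcal D}|Z|\,m_{Z,Z\cap N}\qquad(X\in\mathcal D).$$
For closed $X$ we have $Z\le X\iff Z^*\le X$. So, grouping by $Y=Z^*$,
$$|X|=\sum_{Y\in\mathcal P,\ Y\le X}\ \sum_{Z^*=Y}|Z|\,m_{Z,Z\cap N}\qquad(X\in\mathcal P),$$
and inversion in $\mathcal P$ shows that the left side of (5) equals $\sum_{Z^*=G}|Z|m_{Z,Z\cap N}$. With Step 1,
$$\sum_{Z\in\mathcal D,\ U(Z)=\bar A}|Z|\,m_{Z,Z\cap N}=|G|\,m_{\bar A,\bar S}.\tag{6}$$

**Step 6.** This step shows that everything in (6) except the term $Z=G$ is zero. The group $\bar A/\bar S$ embeds in $\mathrm{Out}(S_1)$, which is solvable by the Schreier conjecture, and $\bar A\ge\bar S$ is not solvable. So $m_{\bar A,\bar S}=0$ by Theorem A.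

Let $Z<G$, $Z\in\mathcal D$, $U(Z)=\bar A$. Then $\varphi(Z\cap N)$ is normal in $\varphi(Z\cap A)=\bar A$ and contained in the simple group $\bar S$, so it is $1$ or $\bar S$.

If it is $1$, then $Z\cap N$ has trivial projection to $S_1$, and, as $Z$ normalizes $Z\cap N$ and is transitive on the $S_i$, to every $S_i$. So $Z\cap N=1$ and $Z\cong G/N\in\mathfrak X$. Then $Z\cap A\in\mathfrak X$, its image $\bar A$ is in $\mathfrak X$, and $S\cong\bar S\le\bar A$ is in $\mathfrak X$, a contradiction.

So $\varphi(Z\cap N)=\bar S$. Then $Z\cap N$ projects onto $S_1$, and by transitivity of $Z$ onto every $S_i$. By Lemma 7, $Z\cap N=D_1\times\dots\times D_l$ with $D_j\cong S$, each $S_i$ receiving a non-trivial projection from exactly one $D_j$. The group $Z$ permutes the $D_j$, which are the minimal normal subgroups of $Z\cap N$. Given $j$ and $j'$, choose $S_i$ and $S_{i'}$ that receive non-trivial projections from $D_j$ and $D_{j'}$, respectively, and $z\in Z$ with $S_i^z=S_{i'}$. Then $D_j^z$ projects non-trivially to $S_{i'}$, so $D_j^z=D_{j'}$. Hence $Z$ is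 transitive on the $D_j$. A normal subgroup of $Z$ inside $Z\cap N$ is a partial product of the $D_j$, so $Z\cap N\cong S^l$ is minimal normal in $Z$. And $Z/(Z\cap N)\cong G/N\in\mathfrak X$. By induction $m_{Z,Z\cap N}=0$.

Thus (6) reads $|G|\,m_{G,N}=0$. $\square$

*Proof of Theorem D.*

**Step 1.** This step sets up the class to which Proposition 8 is applied. Let $\mathfrak X$ be the class of groups all of whose non-abelian simple sections are isomorphic to sections of $\beta(G)$. It contains all solvable groups and is closed under isomorphisms, subgroups and quotients. It is closed under extensions: let $K\trianglelefteq E$ with $K,E/K\in\mathfrak X$, and let $V/W$ be a non-abelian simple section of $E$. The subgroup $(V\cap K)W/W$ is normal in $V/W$. If it is $V/W$, then $V/W\cong(V\cap K)/(W\cap K)$ is a section of $K$. If it is trivial, then $V\cap K\le W$, so $V\cap WK=W(V\cap K)=W$ and $VK/WK\cong V/(V\cap WK)=V/W$ is a section of $E/K$. In both cases it is isomorphic to a section of $\beta(G)$.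

**Step 2.** This step locates a chief factor where Proposition 8 forces $m_{G,M}=0$. Let $\beta(G)\cong G/M$ with $m_{G,M}\ne0$; of course $G/M\in\mathfrak X$. Suppose $G\notin\mathfrak X$. Take a chief series $M=L_0>L_1>\dots>L_t=1$ of $G$ below $M$, and the first $i$ with $G/L_{i+1}\notin\mathfrak X$; it exists, as $G/L_0\in\mathfrak X$ and $G/L_t\notin\mathfrak X$. Then $G/L_i\in\mathfrak X$, so by closure under extensions $L_i/L_{i+1}\notin\mathfrak X$. Write $L_i/L_{i+1}\cong S^k$ with $S$ simple. As $\mathfrak X$ contains the solvable groups, $S$ is non-abelian; as $\mathfrak X$ is closed under extensions, $S\notin\mathfrak X$. Proposition 8, applied to $G/L_{i+1}$ and its minimal normal subgroup $L_i/L_{i+1}$, gives $m_{G/L_{i+1},L_i/L_{i+1}}=0$. By Lemma 3, used twice,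
$$m_{G,M}=m_{G,L_{i+1}}\;m_{G/L_{i+1},L_i/L_{i+1}}\;m_{G/L_i,M/L_i}=0,$$
a contradiction. So $G\in\mathfrak X$, which is the assertion. $\square$
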